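\title{A supercongruence at prime powers for the eta product $\eta(2z)^4\eta(4z)^4$}

\begin{abstract}
Let $a_n$ be the $n$th coefficient of the weight $4$ modular form $\eta(2z)^4\eta(4z)^4$. We prove that
$\sum_{k=0}^{(p^r-1)/2}(4k+1)\bigl((\tfrac12)_k/k!\bigr)^6\equiv p^ra_{p^r}\pmod{p^{r+3}}$
for all primes $p>3$ and all $r\ge1$, starting from the known case $r=1$. The proof removes the base $p$ digits of $k$ one at a time. Each removal is a linear operator on $p$-adic Lipschitz functions, and $4x+1$ is an eigenfunction of this operator modulo $p^3$. The method also treats the exponents $4$ and $8$ and other ranges of summation.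
\end{abstract}

\section{Introduction}\label{sec:intro}

For $a\in\mathbb C$ and an integer $k\ge0$ let $(a)_k=a(a+1)\cdots(a+k-1)$ be the rising factorial, with $(a)_0=1$, and put
\[
u_k=\frac{(\frac12)_k}{k!}=\binom{2k}{k}4^{-k}.
\]
For an exponent $w\ge1$ and an odd integer $N\ge1$ let
\[
S_w(N)=\sum_{k=0}^{(N-1)/2}(4k+1)\,u_k^{\,w},\qquad S(N)=S_6(N).
\]
The denominators of these numbers are powers of $2$, so for an odd prime $p$ they lie in the ring $\mathbb Z_p$ of $p$-adic integers. All congruences below are congruences in $\mathbb Z_p$, and $\operatorname{ord}$ is the $p$-adic valuation. Define integers $a_n$ by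
\[
\eta(2z)^4\eta(4z)^4=q\prod_{n\ge1}(1-q^{2n})^4(1-q^{4n})^4=\sum_{n\ge1}a_nq^n,\qquad q=e^{2\pi iz},
\]
a modular form of weight $4$. It is known that for every prime $p>3$
\begin{equation}\label{eq:known}
S(p)\equiv p\,a_p\pmod{p^4}.
\end{equation}
The problem solved here comes from Long's paper \cite{Long}: is $S(p^r)\equiv p^ra_{p^r}\pmod{p^{r+3}}$ for every prime $p>3$ and every $r\ge1$? The answer is yes.

\begin{theorem}\label{thm:main}
For all primes $p>3$ and all integers $r\ge1$,
\[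
\sum_{k=0}^{(p^r-1)/2}(4k+1)\left(\frac{(\frac12)_k}{k!}\right)^{6}\equiv p^r a_{p^r}\pmod{p^{r+3}}.
\]
\end{theorem}

Since $S(1)=1$, this is the case $N=1$ of part (b) of the following stronger statement.

\begin{theorem}\label{thm:strong}
Let $p>3$ be a prime.
\begin{itemize}
\item[(a)] Let $w\in\{4,6,8\}$. Then $\lambda_0:=p^{-1}S_w(p)$ lies in $\mathbb Z_p$, and for all odd $N\ge1$ and all integers $r\ge0$, $l\ge0$,
\begin{align*}
S_w(Np^r)&\equiv p^r\lambda_0^r\,S_w(N)\pmod{p^{r+3}},\\
\sum_{k=lp^r}^{(l+1)p^r-1}(4k+1)u_k^w&\equiv p^r\lambda_0^r\,(4l+1)u_l^w\pmod{p^{r+3}}.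
\end{align*}
\item[(b)] Let $w=6$. For all odd $N\ge1$ and all integers $r\ge0$, $l\ge0$,
\begin{align*}
S(Np^r)&\equiv p^ra_{p^r}S(N)\pmod{p^{r+3}},\\
S(Np^{r+1})&\equiv p\,a_p\,S(Np^r)\pmod{p^{r+4}},\\
\sum_{k=lp^r}^{(l+1)p^r-1}(4k+1)u_k^6&\equiv p^ra_{p^r}(4l+1)u_l^6\pmod{p^{r+3}}.
\end{align*}
In particular $(l=0)$, Theorem~\ref{thm:main} also holds with upper limit $p^r-1$. Moreover, for every $r\ge1$ we have $\operatorname{ord}(S(p^r))=r$ if and only if $p\nmid a_p$.
\item[(c)] The modulus $p^{r+3}$ in Theorem~\ref{thm:main} cannot be replaced by $p^{r+4}$ in general: for $p=5$ and $r=1$ we have $a_5=-2$ and $S(5)-5a_5=5^4\cdot4657/2^{18}$ with $5\nmid4657$.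
\end{itemize}
\end{theorem}

Here is why one would guess Theorem~\ref{thm:main}. Put $m=\frac{p-1}2$. Since $\frac12\equiv-m\pmod p$,
\begin{equation}\label{eq:modp}
u_k\equiv\frac{(-m)_k}{k!}=(-1)^k\binom mk\pmod p\qquad(0\le k<p).
\end{equation}
Thus $p\mid u_k$ for $m<k<p$, which makes $m$ the natural place to cut the sum. For even $w$ the reflection $k\mapsto m-k$ fixes $u_k^w$ modulo $p$ and sends $4k+1$ to $2p-(4k+1)$, so the terms of $S_w(p)$ cancel in pairs and $p\mid S_w(p)$. Next, $u_{i+pl}\equiv u_iu_l\pmod p$ for $0\le i<p$ (see Section~\ref{sec:digit}), so $u_k$ nearly factors over the base $p$ digits of $k$. One then expects each of the $r$ digits to contribute a factor $S(p)$, so that $S(p^r)$ is close to $S(p)^r$. Finally, \eqref{eq:known} gives $S(p)^r\equiv p^ra_p^r\pmod{p^{r+3}}$, and the Hecke relations give $a_p^r\equiv a_{p^r}\pmod{p^3}$.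

Two things stand between this guess and a proof. The first is precision. The factor $4k+1$ does not split over digits, and modulo $p$ the sum over the last digit $i$ of $k=i+pl$ is simply $0$; the factor $4l+1$ has to be recovered from the way $u_{i+pl}/u_l$ varies with $l$, and this variation must be known modulo $p^4$. The second is that the terms with a digit larger than $m$ cannot be discarded. The term $k=m+1$ of $S(p^r)$, $r\ge2$, has valuation exactly $6$ (because $4k+1=2p+3$ is a unit and $\operatorname{ord}(u_{m+1})=1$), which is less than $r+3$ once $r\ge4$.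

Section~\ref{sec:five} shows how the precision is gained when $p=5$. Sections \ref{sec:digit} and~\ref{sec:operator} turn the removal of a digit into an exact identity that keeps all terms. Section~\ref{sec:eigen} proves the eigenfunction property of $4x+1$, Section~\ref{sec:proof} iterates it, and Section~\ref{sec:hyp} shows what fails outside the hypotheses. Apart from textbook facts on Morita's gamma function, Bernoulli numbers and Hecke operators, the only input is \eqref{eq:known}, and it is needed only for Theorem~\ref{thm:main} and Theorem~\ref{thm:strong}(b).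

\section{The case $p=5$}\label{sec:five}

Let $p=5$ and $w=6$, so $m=2$. From $u_{k+1}=u_k\cdot\frac{2k+1}{2k+2}$ we get $u_0,\dots,u_5=1,\frac12,\frac38,\frac5{16},\frac{35}{128},\frac{63}{256}$. Group the indices into blocks $k=i+5l$, $0\le i\le4$. We shall see in \eqref{eq:udigit} that $u_{i+5l}/u_l$ is a $5$-adic unit for $i\le2$ and that $5\mid u_{i+5l}$ for $i=3,4$. Modulo $5^6$ the $l$th block of $\sum(4k+1)u_k^6$ is therefore $u_l^6\,\Psi(l)$, where
\[
\Psi(l)=\sum_{i=0}^{2}\Bigl(\frac{u_{i+5l}}{u_l}\Bigr)^{6}(4i+20l+1),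
\]
and Theorem~\ref{thm:strong}(b) with $r=1$ predicts that $u_l^6\Psi(l)\equiv5a_5(4l+1)u_l^6\pmod{5^4}$.

\emph{The block $l=0$.} With $t=q^2$ we have $(1-t)^4(1-t^2)^8=1-4t-2t^2+\cdots$, so $a_3=-4$ and $a_5=-2$. Also
\[
\Psi(0)=S(5)=1+\frac5{2^6}+9\cdot\frac{3^6}{2^{18}}=\frac{262144+20480+6561}{2^{18}}=\frac{289185}{2^{18}},
\]
hence
\[
S(5)-5a_5=\frac{289185+2621440}{2^{18}}=\frac{2910625}{2^{18}}=\frac{5^4\cdot4657}{2^{18}}.
\]
So $\Psi(0)\equiv-10\pmod{5^4}$, but not modulo $5^5$. This proves Theorem~\ref{thm:strong}(c).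

\emph{The block $l=1$.} Here $u_5/u_1=\frac{63}{128}$, $u_6/u_5=\frac{11}{12}$ and $u_7/u_5=\frac{143}{168}=1-\frac{25}{168}$. Modulo $5^4$,
\[
21+25\Bigl(\frac{11}{12}\Bigr)^6+29\Bigl(1-\frac{25}{168}\Bigr)^6\equiv25\Bigl(2+\Bigl(\frac{11}{12}\Bigr)^6-\frac{174}{168}\Bigr).
\]
Modulo $25$ we have $\frac{11}{12}\equiv3$ and $3^6\equiv4$; $\frac{174}{168}\equiv\frac{-1}{18}\equiv-7$; $\frac{63}{128}\equiv-4$ and $(-4)^6\equiv-4$. Therefore $\Psi(1)\equiv25\cdot13\cdot(-4)\equiv-50\pmod{5^4}$, which is $5a_5(4l+1)$ at $l=1$.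

\emph{The mechanism.} Three facts, proved below for all $p\ge5$, force $\Psi(l)$ to be proportional to $4l+1$ modulo $5^4$.

First, $\Psi(l)$ is the value at $x=l$ of a power series $\sum b_jx^j$ with $5^{\min(j,4)}\mid b_j$. Modulo $5^4$ it behaves like a power series in $Y=5x$ with integral coefficients.

Second, $\Psi$ is an odd function of $\theta=4x+1$; this is the reflection $k\mapsto m-k$ of the introduction, made exact. Together with the first fact this gives $\Psi\equiv d_1\theta+d_3\theta^3\pmod{5^4}$ with $5\mid d_1$ and $5^3\mid d_3$. These two facts alone would give the theorem modulo $p^{r+2}$. The two blocks computed above do not see the cubic term, since $\Psi(1)-5\Psi(0)\equiv120\,d_3\equiv0\pmod{5^4}$ in any case.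

Third, $5^4\mid d_3$. This needs only the residues of $b_j/5^j$ modulo $5$ for $j\le3$, and they come from a computation in $\mathbb F_5[Y]$. The numbers $u_k$ are values of $\Gamma(\frac12+z)/(\Gamma(\frac12)\Gamma(1+z))$. If $\frac12$ is replaced by the congruent integer $3$, this quotient becomes the polynomial $P(z)=\frac12(z+1)(z+2)$, and Lemma~\ref{lem:reduction} shows that the replacement is legitimate:
\[
\sum_{j\le3}\overline{(b_j/5^j)}\,Y^j\equiv\sum_{i=0}^2Q(i+Y)\pmod{Y^4},\qquad Q(Z)=P(Z)^6(4Z+1)\in\mathbb F_5[Z].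
\]
Both $P(3+Y)$ and $P(4+Y)$ are divisible by $Y$, so the sum may be extended to all $i\in\mathbb F_5$. With $W=Z-1$ we have $P=\frac12(W^2+1)$, $2^{-6}=-1$ and $4Z+1=-W$ over $\mathbb F_5$, so
\[
Q=W(W^2+1)^6=W(W^2+1)(W^{10}+1)=W^{13}+W^{11}+W^3+W.
\]
The power sum $\sum_{i\in\mathbb F_5}i^j$ is $-1$ if $j>0$ and $4\mid j$, and $0$ otherwise. Hence $\sum_i(i+Y)^n=-\sum\binom njY^{n-j}$, summed over $j=4,8,12,\dots$. For $n=1,3$ the sum is empty. For $n=11$ the binomial coefficients are $330$ and $165$, both $0$ in $\mathbb F_5$; for $n=13$ they are $715\equiv0$, $1287\equiv2$ and $13\equiv3$. Thus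
\[
\sum_{i\in\mathbb F_5}Q(i+Y)=-2Y^5-3Y=-2(Y^5-Y).
\]
There is no term $Y^3$, so $5^4\mid b_3$ and then $5^4\mid d_3$. The result is a polynomial in $Y^5-Y$ because the sum is invariant under $Y\mapsto Y+1$, and its degree is too small to allow $(Y^5-Y)^3$; this is the argument for general $p$. The linear term gives $b_1/5\equiv2$, so $d_1/5\equiv b_1/20\equiv\frac24\equiv-2\pmod5$, in agreement with $a_5=-2$.

\section{Removing the last digit}\label{sec:digit}

From now on $p\ge5$ is a prime, $m=\frac{p-1}2$, and $w\in\{4,6,8\}$. We want an exact form of $u_{i+pl}\equiv u_iu_l\pmod p$ in which the quotient $u_{i+pl}/u_l$ is the value of a good $p$-adic function. This quotient consists of the factors of $(\frac12)_k$ and $k!$ that are prime to $p$, and products of such factors are interpolated by Morita's gamma function.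

For integers $n\ge1$ let $\Gamma_p(n)=(-1)^n\prod j$, the product over $1\le j<n$ with $p\nmid j$. This extends to a continuous function $\Gamma_p:\mathbb Z_p\to\mathbb Z_p^\times$. Write $a^*=a$ for $a\in\mathbb Z_p^\times$ and $a^*=1$ for $a\in p\mathbb Z_p$. For odd $p$ and $x,y\in\mathbb Z_p$ one has \cite[Ch.~7, \S1]{Robert}
\begin{gather*}
\Gamma_p(1)=-1,\qquad\Gamma_p(x+1)=-x^*\,\Gamma_p(x),\qquad\Gamma_p(x)\Gamma_p(1-x)=\pm1,\\
\Gamma_p(x)-\Gamma_p(y)\in(x-y)\mathbb Z_p .
\end{gather*}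
Let $\mathrm{Lip}$ be the set of functions $f:\mathbb Z_p\to\mathbb Z_p$ with $f(x)-f(y)\in(x-y)\mathbb Z_p$ for all $x,y$. It is a $\mathbb Z_p$-algebra, since $f(x)g(x)-f(y)g(y)=f(x)(g(x)-g(y))+g(y)(f(x)-f(y))$, and it contains $1/f$ when $f\in\mathrm{Lip}$ takes unit values, since $\frac1{f(x)}-\frac1{f(y)}=\frac{f(y)-f(x)}{f(x)f(y)}$. So the unit-valued functions
\[
\gamma(z)=-\frac{\Gamma_p(\frac12+z)}{\Gamma_p(\frac12)\Gamma_p(1+z)},\qquad
\delta(z)=\frac{\Gamma_p(\frac32+z)}{\Gamma_p(\frac12)\Gamma_p(1+z)}=(\tfrac12+z)^*\,\gamma(z)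
\]
belong to $\mathrm{Lip}$. The functional equation gives
\begin{equation}\label{eq:gammarec}
\gamma(0)=1,\qquad\frac{\gamma(z+1)}{\gamma(z)}=\frac{(\frac12+z)^*}{(1+z)^*},
\end{equation}
so that $\gamma(k)=\prod_{0\le j<k}(\frac12+j)^*/(1+j)^*$ for integers $k\ge0$. The reflection formula gives $\Gamma_p(-z)=\pm\Gamma_p(1+z)^{-1}$, $\Gamma_p(\frac12-z)=\pm\Gamma_p(\frac12+z)^{-1}$ and $\Gamma_p(-\frac12-z)=\pm\Gamma_p(\frac32+z)^{-1}$, and therefore
\begin{equation}\label{eq:reflection}
\gamma(-\tfrac12-z)=\pm\gamma(z),\qquad\delta(-\tfrac32-z)=\pm\delta(z),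
\end{equation}
with signs that may depend on $z$.

When the last digit is large, one more multiple of $p$ enters $(\frac12)_k$, and $u_k$ is expressed not by $u_l$ but by the companion sequence
\[
v_k=(2k+1)u_k .
\]
The function $\delta$ plays for $v_k$ the role that $\gamma$ plays for $u_k$, and no third sequence is needed.

\begin{lemma}\label{lem:digit}
Let $k=i+pl$ with $0\le i<p$ and $l\ge0$. Then
\begin{align}
u_k&=\gamma(k)\,u_l\quad(i\le m),& u_k&=\tfrac p2\,\gamma(k)\,v_l\quad(i>m),\label{eq:udigit}\\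
v_k&=2\delta(k)\,u_l\quad(i<m),& v_k&=p\,\delta(k)\,v_l\quad(i\ge m).\label{eq:vdigit}
\end{align}
\end{lemma}

\begin{proof}
The quotient $u_k/\gamma(k)$ is the product of the multiples of $p$ among the numbers $\frac12+j$, $0\le j<k$, divided by the product of the multiples of $p$ among $1,\dots,k$. The latter is $p^l\,l!$. The number $\frac12+j$ is divisible by $p$ exactly when $j=m+pt$, and then it equals $p(\frac12+t)$. The condition $m+pt<i+pl$ means $t\le l-1$ if $i\le m$ and $t\le l$ if $i>m$. The product is $p^l(\frac12)_l$ in the first case and $p^{l+1}(\frac12)_l(\frac12+l)$ in the second, which gives \eqref{eq:udigit}.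

Multiply \eqref{eq:udigit} by $2k+1$. If $i\ne m$, then $\frac12+k$ is a unit and $(2k+1)\gamma(k)=2\delta(k)$; this gives \eqref{eq:vdigit} for $i<m$ and for $i>m$. If $i=m$, then $2k+1=p(2l+1)$ and $\delta(k)=\gamma(k)$, so $v_k=p(2l+1)\gamma(k)u_l=p\,\delta(k)v_l$.
\end{proof}

For $i\le m$ we have $\gamma(i+pl)\equiv\gamma(i)=u_i\pmod p$, and for $i>m$ both $u_{i+pl}$ and $u_i$ are divisible by $p$. This is the congruence $u_{i+pl}\equiv u_iu_l\pmod p$ used in the introduction.

\section{The digit operator on odd functions}\label{sec:operator}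

By Lemma~\ref{lem:digit}, summing $u_k^wf(k)$ over the last digit of $k$ produces a new weight attached to $u_l^w$ and another attached to $v_l^w$. To iterate, we must allow general pairs of weights $(f,h)$, and we need a property of these weights that survives the summation and yields a factor $p$ each time. The property is oddness under the reflections in \eqref{eq:reflection}. Let
\begin{align*}
\mathcal A&=\{f\in\mathrm{Lip}:\ f(-\tfrac12-x)=-f(x)\text{ for all }x\},\\
\mathcal B&=\{h\in\mathrm{Lip}:\ h(-\tfrac32-x)=-h(x)\text{ for all }x\}.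
\end{align*}
These are $\mathbb Z_p$-modules, and the function $e(x)=4x+1$ lies in $\mathcal A$. For $f\in\mathcal A$, $h\in\mathcal B$ and $x\in\mathbb Z_p$ define
\begin{align*}
U_{AA}f(x)&=\sum_{i=0}^{m}(\gamma^wf)(i+px),& U_{AB}h(x)&=2^w\sum_{i=0}^{m-1}(\delta^wh)(i+px),\\
U_{BA}f(x)&=2^{-w}\sum_{i=m+1}^{p-1}(\gamma^wf)(i+px),& U_{BB}h(x)&=\sum_{i=m}^{p-1}(\delta^wh)(i+px).
\end{align*}
The four ranges of summation are the four cases of Lemma~\ref{lem:digit}. The second subscript names the source and the first names the target.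

\begin{lemma}\label{lem:gain}
$U_{AA}\mathcal A\subset p\mathcal A$, $U_{AB}\mathcal B\subset p\mathcal A$, $U_{BA}\mathcal A\subset p\mathcal B$ and $U_{BB}\mathcal B\subset p\mathcal B$.
\end{lemma}

\begin{proof}
Up to a unit constant, each of the four functions has the form $G(x)=\sum_{i=\alpha}^{\beta}F(i+px)$, where $F\in\mathrm{Lip}$ is $\gamma^wf$ or $\delta^wh$. Since $w$ is even, the signs in \eqref{eq:reflection} disappear, and $F(-s-z)=-F(z)$ with $s=\frac12$ for the source $\mathcal A$ and $s=\frac32$ for the source $\mathcal B$. Let $s'=\frac12$ or $\frac32$ according as the target is $\mathcal A$ or $\mathcal B$. In all four cases $\alpha+\beta=ps'-s$: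
\[
\begin{array}{c|cccc}
&AA&AB&BA&BB\\\hline
\alpha+\beta&m&m-1&p+m&3m\\[2pt]
ps'-s&\frac{p-1}2&\frac{p-3}2&\frac{3p-1}2&\frac{3p-3}2
\end{array}
\]
Hence $i+p(-s'-x)=-s-\bigl[(\alpha+\beta-i)+px\bigr]$. As $i\mapsto\alpha+\beta-i$ permutes the range of summation, $G(-s'-x)=-G(x)$. Since $F(i+px)-F(i+py)\in p(x-y)\mathbb Z_p$, also $G(x)-G(y)\in p(x-y)\mathbb Z_p$. In particular $G$ is constant modulo $p$, so $G(x)=-G(-s'-x)\equiv-G(x)\pmod p$, and $p\mid G(x)$ because $p$ is odd. Thus $G/p$ takes values in $\mathbb Z_p$, lies in $\mathrm{Lip}$, and is odd under $x\mapsto-s'-x$.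
\end{proof}

By Lemma~\ref{lem:gain} we may define a $\mathbb Z_p$-linear map $V:\mathcal A\times\mathcal B\to\mathcal A\times p^w\mathcal B$ by $V(f,h)=(f^+,h^+)$, where
\[
f^+=p^{-1}\bigl(U_{AA}f+U_{AB}h\bigr),\qquad h^+=p^{w-1}\bigl(U_{BA}f+U_{BB}h\bigr).
\]
For odd $N\ge1$ put
\[
\Sigma_N(f,h)=\sum_{k=0}^{(N-1)/2}u_k^wf(k)+\sum_{k=0}^{(N-3)/2}v_k^wh(k),
\]
so that $S_w(N)=\Sigma_N(e,0)$. The second upper limit is the one for which the next identity is exact.

\begin{lemma}\label{lem:transfer}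
Let $(f,h)\in\mathcal A\times\mathcal B$ and $(f^+,h^+)=V(f,h)$. For all $l\ge0$ and all odd $N\ge1$,
\[
\sum_{k=lp}^{lp+p-1}\bigl(u_k^wf(k)+v_k^wh(k)\bigr)=p\bigl(u_l^wf^+(l)+v_l^wh^+(l)\bigr),\qquad
\Sigma_{pN}(f,h)=p\,\Sigma_N(f^+,h^+).
\]
\end{lemma}

\begin{proof}
Write $k=i+pl$. By Lemma~\ref{lem:digit}, for fixed $l$,
\begin{align*}
\sum_{i\le m}u_k^wf(k)&=u_l^w\,U_{AA}f(l),&\sum_{i>m}u_k^wf(k)&=p^wv_l^w\,U_{BA}f(l),\\
\sum_{i<m}v_k^wh(k)&=u_l^w\,U_{AB}h(l),&\sum_{i\ge m}v_k^wh(k)&=p^wv_l^w\,U_{BB}h(l).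
\end{align*}
Adding the four equations gives the first formula. For the second let $L=\frac{N-1}2$, so that $\frac{pN-1}2=m+pL$ and $\frac{pN-3}2=m-1+pL$. The condition $i+pl\le m+pL$ means $l\le L$ if $i\le m$ and $l\le L-1$ if $i>m$. The condition $i+pl\le m-1+pL$ means $l\le L$ if $i<m$ and $l\le L-1$ if $i\ge m$. So $\Sigma_{pN}(f,h)$ is the sum of the two equations on the left over $0\le l\le\frac{N-1}2$ and of the two on the right over $0\le l\le\frac{N-3}2$.
\end{proof}

Lemma~\ref{lem:transfer} already shows that $p^r\mid S_w(Np^r)$. The terms with a large digit are carried along in the second component, where they gain a factor $p$ at each step like all other terms.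

\section{The function $4x+1$ is an eigenfunction modulo $p^3$}\label{sec:eigen}

\begin{proposition}\label{prop:eigen}
There are $\lambda\in\mathbb Z_p$ and $g\in\mathcal A$ with $p^{-1}U_{AA}e=\lambda e+p^3g$.
\end{proposition}

The Lipschitz property controls $\Psi:=U_{AA}e$ only to first order, so we expand $\Psi$ as a power series. We first set up a ring in which ``a series in $px$, to precision $p^4$'' has a meaning, then place $\gamma(i+px)$ in that ring, and finally compute over $\mathbb F_p$.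

\subsection*{Series in $px$}

Let $T$ be the ring of power series $\sum b_jx^j$ with $b_j\in\mathbb Z_p$ and $b_j\to0$. It is complete for the $p$-adic topology, and evaluation at a point of $\mathbb Z_p$ is a continuous ring homomorphism $T\to\mathbb Z_p$. An element of $T$ defines a function in $\mathrm{Lip}$, because $x^j-y^j\in(x-y)\mathbb Z_p$. The function determines the series: if $b_n$ is the first nonzero coefficient, the value at $x=p^t$ is nonzero for $t>\operatorname{ord}(b_n)$. We identify series and functions. Let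
\[
\mathcal R=\{\textstyle\sum b_jx^j\in T:\operatorname{ord}(b_j)\ge\min(j,4)\},\quad
\mathcal I=\{\textstyle\sum b_jx^j\in T:\operatorname{ord}(b_j)\ge\min(j+1,4)\},
\]
the conditions being imposed for all $j$, and define
\[
\tau:\mathcal R\to\mathbb F_p[Y]/(Y^4),\qquad\tau\Bigl(\sum b_jx^j\Bigr)=\sum_{j\le3}\overline{(b_j/p^j)}\,Y^j .
\]

\begin{lemma}\label{lem:ring}
The set $\mathcal R$ is a closed subring of $T$, and $\tau$ is a ring homomorphism with kernel $\mathcal I$ and $\tau(c+px)=\bar c+Y$ for $c\in\mathbb Z_p$. If $c\in\mathbb Z_p^\times$, then $c+px$ is invertible in $\mathcal R$. If $\psi\in\mathcal I$, then $\exp\psi=\sum_{n\ge0}\psi^n/n!$ converges in $T$ and lies in $1+\mathcal I$.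
\end{lemma}

\begin{proof}
The set $\mathcal R$ is closed under products because $\min(i,4)+\min(j,4)\ge\min(i+j,4)$, and $\mathcal R$ and $\mathcal I$ are closed in $T$ because they are defined by congruences on coefficients. For $n\le3$ the identity $p^{-n}\sum_{i+j=n}b_ib'_j=\sum_{i+j=n}(b_i/p^i)(b_j'/p^j)$ shows that $\tau$ is multiplicative; its kernel and its value at $c+px$ are read off from the definition. For a unit $c$ the inverse of $c+px$ is $\sum_j(-p)^jc^{-j-1}x^j\in\mathcal R$. Let $\psi\in\mathcal I$ and note that $p^4T\subset\mathcal I\subset pT$. For $1\le n\le4$ the number $n!$ is a unit, since $p\ge5$, so $\psi^n/n!\in\mathcal I$. For $n\ge5$ we have $\operatorname{ord}(n!)\le\frac{n-1}{p-1}\le\frac{n-1}4$, so all coefficients of $\psi^n/n!$ have valuation at least $\frac{3n+1}4\ge4$, and this bound tends to infinity.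
\end{proof}

\subsection*{Replacing $\frac12$ by $m+1$}

We have $m+1=\frac12+\frac p2$, and $\Gamma(m+1+z)/(\Gamma(m+1)\Gamma(1+z))$ is the polynomial $(1+z)_m/m!$. The next lemma says that $\tau$ does not distinguish $\gamma(px)$ from this polynomial at $z=px$. We recall the tools. The series $\log(1+y)=\sum_{n\ge1}(-1)^{n-1}y^n/n$ and $\exp$ define mutually inverse homomorphisms between $1+p\mathbb Z_p$ and $p\mathbb Z_p$. The Bernoulli numbers are defined by $t/(e^t-1)=\sum B_nt^n/n!$, so $B_0=1$, $B_1=-\frac12$, and $B_n=0$ for odd $n\ge3$. Faulhaber's formula states that for integers $x,j\ge0$ (with $0^0=1$)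
\[
\sum_{t=0}^{x-1}t^j=\frac1{j+1}\sum_{k=1}^{j+1}\binom{j+1}kB_{j+1-k}\,x^k=\sum_{k=1}^{j+1}\frac1k\binom j{k-1}B_{j+1-k}\,x^k .
\]
By the theorem of von Staudt and Clausen, the denominator of $B_n$ for even $n\ge2$ is the product of the primes $\ell$ with $\ell-1\mid n$. Hence $\operatorname{ord}(B_n)\ge-1$ for all $n$, and $B_n\in\mathbb Z_p$ for $n\le p-2$. Finally, in $\mathbb F_p$,
\begin{equation}\label{eq:powersum}
\sum_{i\in\mathbb F_p}i^j=\begin{cases}-1&\text{if }j>0\text{ and }p-1\mid j,\\ \phantom{-}0&\text{for all other }j\ge0.\end{cases}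
\end{equation}

\begin{lemma}\label{lem:D}
The function $D(x)=\gamma(px)\,m!/(1+px)_m$ on $\mathbb Z_p$ lies in $1+\mathcal I$.
\end{lemma}

\begin{proof}
We know $D$ through its difference equation, so we take logarithms and sum. Let $y=px$. By \eqref{eq:gammarec},
\[
\frac{D(x+1)}{D(x)}=\frac{\prod_{0\le j<p,\;j\ne m}(\frac12+j+y)}{\prod_{c=1}^{p-1}(c+y)}\cdot\frac{\prod_{c=1}^{m}(c+y)}{\prod_{c=p+1}^{p+m}(c+y)} .
\]
After cancellation the denominator is $\prod_{c\in C}(c+y)$ with $C=\{m+1+j:0\le j<p,\ j\ne m\}$, a system of representatives of the nonzero residues modulo $p$. Since $\frac12+j=(m+1+j)-\frac p2$,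
\[
\frac{D(x+1)}{D(x)}=\rho(px),\qquad\rho(y)=\prod_{c\in C}\Bigl(1-\frac p{2(c+y)}\Bigr)\in1+p\mathbb Z_p .
\]
For $y\in p\mathbb Z_p$ expand the logarithm and then $(c+y)^{-n}=\sum_j\binom{-n}jc^{-n-j}y^j$:
\[
\log\rho(y)=\sum_{j\ge0}\sigma_jy^j,\qquad\sigma_j=-\sum_{c\in C}\sum_{n\ge1}\frac{(p/2)^n}{n}\binom{-n}jc^{-n-j}.
\]
The term with indices $n,j$ has valuation at least $n-\operatorname{ord}(n)+j$, so the rearrangement is permitted. As $\operatorname{ord}(p^n/n)\ge2$ for $n\ge2$, we have $\sigma_j\equiv\frac{(-1)^{j+1}}2\,p\sum_{c\in C}c^{-j-1}\pmod{p^2}$. The map $c\mapsto c^{-1}$ permutes $\mathbb F_p^\times$, so for $j\le2$, when $0<j+1<p-1$, the last sum is divisible by $p$ by \eqref{eq:powersum}. Therefore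
\[
\operatorname{ord}(\sigma_j)\ge1\ \text{ for all }j,\qquad\operatorname{ord}(\sigma_j)\ge2\ \text{ for }j=0,1,2.
\]
Since $D(0)=1$, for integers $x\ge0$ we have $D(x)=\prod_{t<x}\rho(pt)\in1+p\mathbb Z_p$, and Faulhaber's formula gives
\[
\log D(x)=\sum_{j\ge0}\sigma_jp^j\sum_{t=0}^{x-1}t^j=\sum_{j\ge0}\sum_{k=1}^{j+1}\epsilon_{j,k}\,x^k,\qquad
\epsilon_{j,k}=\sigma_jp^j\,\frac1k\binom j{k-1}B_{j+1-k}.
\]
We claim that $\operatorname{ord}(\epsilon_{j,k})\ge\min(k+1,4)$.
\begin{itemize}
\item Let $j\le p-2$. Then $k\le p-1$ is a unit and $B_{j+1-k}\in\mathbb Z_p$, so $\operatorname{ord}(\epsilon_{j,k})\ge\operatorname{ord}(\sigma_j)+j$. This is at least $j+2\ge k+1$ for $j\le2$, and at least $j+1\ge4$ for $j\ge3$.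
\item Let $j=p-1$. If $k<p$, then $k$ is a unit and the Bernoulli number costs at most one power of $p$. If $k=p$, then $1/k$ costs one power of $p$ and the Bernoulli number is $B_0=1$. In both cases $\operatorname{ord}(\epsilon_{j,k})\ge1+j-1=p-1\ge4$.
\item Let $j\ge p$. Then $\operatorname{ord}(\epsilon_{j,k})\ge1+j-\operatorname{ord}(k)-1\ge j-\lfloor\log_5(j+1)\rfloor$. The right side is nondecreasing in $j$ and equals $4$ at $j=5$.
\end{itemize}
The last bound tends to infinity with $j$, uniformly in $k$. So the double series may be rearranged, the sums $\beta_k=\sum_{j\ge k-1}\epsilon_{j,k}$ tend to $0$, and $\psi=\sum_{k\ge1}\beta_kx^k$ lies in $\mathcal I$. For integers $x\ge0$ we have $D(x)=\exp(\psi(x))=(\exp\psi)(x)$. Both sides are continuous on $\mathbb Z_p$, where these integers are dense, so $D=\exp\psi$, and Lemma~\ref{lem:ring} concludes the proof.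
\end{proof}

\begin{lemma}\label{lem:reduction}
Let $P(Z)=(1+Z)_m/m!\in\mathbb F_p[Z]$. For $0\le i\le m$ the function $x\mapsto\gamma(i+px)$ lies in $\mathcal R$, and its image under $\tau$ is $P(i+Y)$.
\end{lemma}

\begin{proof}
For $0\le j<i\le m$ the numbers $\frac12+j$ and $1+j$ are units, so \eqref{eq:gammarec} gives
\[
\gamma(i+px)=D(x)\,\frac{(1+px)_m}{m!}\cdot\frac{(\frac12+px)_i}{(1+px)_i},
\]
which lies in $\mathcal R$ by Lemmas \ref{lem:ring} and~\ref{lem:D}. Apply $\tau$, using $\tau(D)=1$ and $\frac12=m+1$ in $\mathbb F_p$. Since $(1+Y)_m(m+1+Y)_i=(1+Y)_{m+i}=(1+Y)_i(1+i+Y)_m$, the image is $(1+i+Y)_m/m!$.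
\end{proof}

\subsection*{The cubic coefficient}

\begin{proof}[Proof of Proposition~\ref{prop:eigen}]
By Lemma~\ref{lem:reduction},
\[
\Psi(x)=\sum_{i=0}^m\gamma(i+px)^w\bigl(4(i+px)+1\bigr)=\sum_jb_jx^j\in\mathcal R,\qquad\tau(\Psi)=\sum_{i=0}^mQ(i+Y),
\]
where $Q(Z)=P(Z)^w(4Z+1)\in\mathbb F_p[Z]$. A sum over half of the residues has no evident structure, but it can be completed. For $m<i<p$ the product $P(i+Y)=\prod_{c=1}^m(c+i+Y)/c$ contains the factor $Y$, at $c=p-i$. As $w\ge4$, we have $Q(i+Y)\equiv0\pmod{Y^4}$ for these $i$, and $\tau(\Psi)$ is the class modulo $Y^4$ of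
\[
R(Y)=\sum_{i\in\mathbb F_p}Q(i+Y)\in\mathbb F_p[Y].
\]
In $\sum_i(i+Y)^n=\sum_j\binom nj\bigl(\sum_ii^j\bigr)Y^{n-j}$ only indices $j\ge p-1$ contribute, by \eqref{eq:powersum}. Since $w\le8$ gives $\deg Q\le wm+1\le4(p-1)+1$, we obtain $\deg R\le3p-2$. Also $R(Y+1)=R(Y)$, and a polynomial with this property is a polynomial in $Y^p-Y$: the difference $R-R(0)$ vanishes on $\mathbb F_p$, so it is $Y^p-Y$ times a polynomial of smaller degree with the same invariance, and one uses induction on the degree. As $\deg R<3p$, the polynomial $R$ is a linear combination of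
\[
1,\qquad Y^p-Y,\qquad(Y^p-Y)^2=Y^{2p}-2Y^{p+1}+Y^2 .
\]
For $p\ge5$ none of these contains $Y^3$. Hence $\operatorname{ord}(b_3)\ge4$.

Now put $\theta=4x+1$, which runs through $\mathbb Z_p$ with $x$. Substituting $x=(\theta-1)/4$ gives
\[
\Psi=\sum_jd_j\theta^j,\qquad d_j=\sum_{k\ge j}b_k4^{-k}\binom kj(-1)^{k-j}.
\]
Thus $d_j\to0$, $\operatorname{ord}(d_j)\ge\min(j,4)$, and $d_3\equiv4^{-3}b_3\equiv0\pmod{p^4}$. By Lemma~\ref{lem:gain}, $\Psi(-\frac12-x)=-\Psi(x)$. This reflection is $\theta\mapsto-\theta$, so $d_j=0$ for even $j$ by the uniqueness of the expansion. Therefore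
\[
\Psi=d_1\theta+p^4g,\qquad g=\sum_{j\ge3\ \mathrm{odd}}(d_j/p^4)\,\theta^j .
\]
The coefficients of $g$ lie in $\mathbb Z_p$ and tend to $0$, so $g\in\mathrm{Lip}$, and $g$ is odd in $\theta$; hence $g\in\mathcal A$. Take $\lambda=d_1/p\in\mathbb Z_p$.
\end{proof}

\section{Proof of the theorems}\label{sec:proof}

Let $\lambda$ and $g$ be as in Proposition~\ref{prop:eigen}, and let $(f_r,h_r)=V^r(e,0)$. The error $p^3g$ is not small compared with the final modulus $p^{r+3}$, but it is $p^3$ times an element of $\mathcal A$, and Lemma~\ref{lem:gain} keeps it in that form at every later step.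

\begin{lemma}\label{lem:iterate}
For all $r\ge0$ we have $f_r\in\lambda^re+p^3\mathcal A$ and $h_r\in p^w\mathcal B$.
\end{lemma}

\begin{proof}
The statement on $h_r$ holds because $h_0=0$ and $V$ maps into $\mathcal A\times p^w\mathcal B$. The statement on $f_r$ holds for $r=0$. If $f_r=\lambda^re+p^3g_r$ with $g_r\in\mathcal A$, then
\[
f_{r+1}=\lambda^r(\lambda e+p^3g)+p^3\cdot p^{-1}U_{AA}g_r+p^{-1}U_{AB}h_r .
\]
By Lemma~\ref{lem:gain}, $p^{-1}U_{AA}g_r\in\mathcal A$ and $p^{-1}U_{AB}h_r\in p^w\mathcal A\subset p^3\mathcal A$.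
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Applying the second formula of Lemma~\ref{lem:transfer} $r$ times and then Lemma~\ref{lem:iterate}, we get
\begin{equation}\label{eq:trunc}
S_w(Np^r)=\Sigma_{Np^r}(e,0)=p^r\,\Sigma_N(f_r,h_r)\equiv p^r\lambda^rS_w(N)\pmod{p^{r+3}},
\end{equation}
because all $u_k$ and $v_k$ lie in $\mathbb Z_p$. The range $lp^r\le k<(l+1)p^r$, for $r\ge1$, is the union of the blocks $l'p\le k<l'p+p$ with $lp^{r-1}\le l'<(l+1)p^{r-1}$, so the first formula of Lemma~\ref{lem:transfer} can also be applied $r$ times: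
\begin{equation}\label{eq:block}
\begin{split}
\sum_{k=lp^r}^{(l+1)p^r-1}(4k+1)u_k^w&=p^r\bigl(u_l^wf_r(l)+v_l^wh_r(l)\bigr)\\
&\equiv p^r\lambda^r(4l+1)u_l^w\pmod{p^{r+3}}.
\end{split}
\end{equation}
Taking $N=r=1$ in \eqref{eq:trunc} and using $S_w(1)=1$ gives $S_w(p)\equiv p\lambda\pmod{p^4}$. So $\lambda_0\in\mathbb Z_p$ and $\lambda_0\equiv\lambda\pmod{p^3}$, and $\lambda$ may be replaced by $\lambda_0$ in \eqref{eq:trunc} and \eqref{eq:block}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b) and Theorem~\ref{thm:main}]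
Let $w=6$. By \eqref{eq:known} and the end of the preceding proof, $\lambda\equiv a_p\pmod{p^3}$. The form $\eta(2z)^4\eta(4z)^4$ spans the one-dimensional space $S_4(\Gamma_0(8))$ of cusp forms of weight $4$ on $\Gamma_0(8)$. For an odd prime $p$ the Hecke operator $T_p$ acts on this space by $\sum c_nq^n\mapsto\sum(c_{pn}+p^3c_{n/p})q^n$, where $c_{n/p}=0$ if $p\nmid n$. So the form is an eigenvector of $T_p$, the eigenvalue is $a_p$ because $a_1=1$, and the coefficient of $q^{p^r}$ gives $a_{p^{r+1}}=a_pa_{p^r}-p^3a_{p^{r-1}}$ for $r\ge1$. By induction,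
\[
a_{p^r}\equiv a_p^r\equiv\lambda^r\pmod{p^3}\qquad(r\ge0).
\]
Inserting this into \eqref{eq:trunc} and \eqref{eq:block} gives the first and third congruences of (b). The first one with $N=1$ is Theorem~\ref{thm:main}. For the second congruence, \eqref{eq:trunc} at $r+1$ and at $r$ gives
\[
p^{-r-1}S(Np^{r+1})\equiv\lambda\cdot\lambda^rS(N)\equiv a_p\cdot p^{-r}S(Np^r)\pmod{p^3}.
\]
Finally, $p^{-r}S(p^r)\in\mathbb Z_p$ is congruent to $a_p^r$ modulo $p^3$, so $\operatorname{ord}(S(p^r))=r$ if and only if $p\nmid a_p^r$. For $r\ge1$ this means $p\nmid a_p$.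
\end{proof}

Part (c) was proved in Section~\ref{sec:five}. The restriction $r\ge1$ in the last assertion of (b) is needed: $S(1)=1$ always has valuation $0$, while for example $a_{11}=-44$ is divisible by $11$.

\section{The hypotheses on $p$ and $w$}\label{sec:hyp}

\begin{remark}[the prime $3$]
The condition $p\ge5$ is used for the factorials in Lemma~\ref{lem:ring}, for the power sums and the bounds on $\epsilon_{j,k}$ in Lemma~\ref{lem:D}, and to exclude $Y^3$ from $Y^p-Y$. The congruence of Theorem~\ref{thm:main} is false for $p=3$, $r=1$: there $S(3)-3a_3=\frac{69}{64}+12=3^3\cdot31/64$.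
\end{remark}

\begin{remark}[odd exponents]
The parity of $w$ removes the signs in \eqref{eq:reflection}. For $w=5$ and $p=7$, \eqref{eq:modp} gives $S_5(7)\equiv1-5\cdot3^5+9\cdot3^5-13=960\equiv1\pmod7$, so $\lambda_0\notin\mathbb Z_7$.
\end{remark}

\begin{remark}[the exponent $2$]
The bound $w\ge4$ is used to complete the sum over $\mathbb F_p$ and to make $h_r$ negligible modulo $p^3$. The second congruence of Theorem~\ref{thm:strong}(a) with $r=1$, $l=0$ says that the terms with $m<k<p$ sum to $0$ modulo $p^4$. For $w=2$ and $p=5$ they sum to $13\cdot\frac{25}{2^8}+17\cdot\frac{1225}{2^{14}}=5^3\cdot333/2^{14}$.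
\end{remark}

\begin{remark}[the exponent $10$]
The bound $w\le8$ is used only for $\deg R<3p$. Let $w=10$ and $p=7$. Over $\mathbb F_7$, with $W=Z+2$, we have $P=-(W^3-W)$ and $4Z+1=4W$, so $Q=4W^{11}(W^2-1)^{10}$ has degree $31$, and $R$ has degree at most $3$ as a polynomial in $Y^7-Y$. By \eqref{eq:powersum}, only the monomial $4\binom{10}8W^{27}=5W^{27}$ contributes to the coefficient of $Y^{21}$ in $R$, which is $-5\binom{27}6=-5\cdot296010\equiv-5\pmod7$. Since $(Y^7-Y)^3=Y^{21}-\dots-Y^3$, the coefficient of $Y^3$ in $R$ is nonzero, and $\operatorname{ord}(d_3)=3$. From $\Psi\equiv d_1\theta+d_3\theta^3\pmod{7^4}$ we get $\Psi(1)-5\Psi(0)\equiv120\,d_3\not\equiv0\pmod{7^4}$. As $\Psi(0)=S_{10}(7)$, $u_1$ is a unit, and the block $7\le k\le13$ sums to $u_1^{10}\Psi(1)$ modulo $7^{10}$, the second congruence of Theorem~\ref{thm:strong}(a) fails for $r=l=1$.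
\end{remark}

\begin{thebibliography}{9}

\bibitem{Long}
Ling Long, \emph{Hypergeometric evaluation identities and supercongruences}, arXiv:0912.0197 (2009).

\bibitem{Robert}
A. Robert, \emph{A Course in $p$-adic Analysis}.

\end{thebibliography}
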